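\title{The Grothendieck $\lambda$-ring of stacks and its completion are not special}

\begin{abstract}
Let $\mathbf{k}$ be a field of characteristic zero. Symmetric powers make the Grothendieck ring $\mathrm{Mot}(\mathbf{k})$ of Artin stacks with affine stabilizers, and its dimensional completion $\overline{\mathrm{Mot}}(\mathbf{k})$, into pre-$\lambda$-rings. We show that neither ring is a special $\lambda$-ring, which answers a question of Fedorov, Soibelman and Soibelman. The product axiom in degree two fails for the classes of two elliptic curves with $j$-invariants $1/p$ and $1/q$, where $p\neq q$ are primes. The failure is detected by the class of $H^4(-,\mathbb{Z})\otimes\mathbb{Z}_2$ in a split Grothendieck group of integral Hodge structures, where the Krull--Schmidt theorem holds; this invariant survives both localization and completion. We also show that the defects attached to different pairs of primes are linearly independent and that every nontrivial axiom of a special $\lambda$-ring fails.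
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\mathbf{k}$ is a field of characteristic zero, and a variety is a reduced separated scheme of finite type over the ground field.

\subsection{Symmetric powers of varieties and stacks}

A \emph{pre-$\lambda$-ring} is a commutative ring $A$ with maps $\sigma_n\colon A\to A$ for $n\ge 0$ such that $\sigma_0=1$, $\sigma_1=\mathrm{id}$, and the series $\sigma_t(x)=\sum_{n\ge0}\sigma_n(x)t^n$ satisfies $\sigma_t(x+y)=\sigma_t(x)\sigma_t(y)$. We consider three such rings.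

The Grothendieck ring $K_0(\mathrm{Var}_{\mathbf{k}})$ is generated by the isomorphism classes $[X]$ of varieties, with the scissor relations $[X]=[Z]+[X\setminus Z]$ for $Z\subset X$ closed and the product $[X][Y]=[X\times Y]$. Put $\mathbb{L}=[\mathbb{A}^1]$. For a quasi-projective variety $X$ let $\mathrm{Sym}^nX=X^n/S_n$ and $\sigma_n([X])=[\mathrm{Sym}^nX]$. Every class is a $\mathbb{Z}$-linear combination of classes of quasi-projective varieties, and these operations extend uniquely to a pre-$\lambda$-ring structure on $K_0(\mathrm{Var}_{\mathbf{k}})$.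

The ring $\mathrm{Mot}(\mathbf{k})$ is generated by the classes of Artin stacks of finite type over $\mathbf{k}$ with affine stabilizers, subject to the scissor relations and to $[\mathcal{V}]=[\mathcal{X}\times\mathbb{A}^r]$ for a vector bundle $\mathcal{V}\to\mathcal{X}$ of rank $r$. By a theorem of Ekedahl,
\[
\mathrm{Mot}(\mathbf{k})=K_0(\mathrm{Var}_{\mathbf{k}})\big[\mathbb{L}^{-1},\ (\mathbb{L}^i-1)^{-1}\ (i\ge1)\big].
\]
It carries a unique pre-$\lambda$-ring structure that is compatible with the one on $K_0(\mathrm{Var}_{\mathbf{k}})$ and satisfies $\sigma_n(\mathbb{L}^ix)=\mathbb{L}^{ni}\sigma_n(x)$ for all $i\in\mathbb{Z}$. The operations on fractions are forced: if $z=(\mathbb{L}^i-1)x$, then $\sigma_{\mathbb{L}^it}(x)=\sigma_t(z)\sigma_t(x)$, so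
\[
(\mathbb{L}^{in}-1)\,\sigma_n(x)=\sum_{k=1}^n\sigma_k(z)\,\sigma_{n-k}(x),
\]
and this determines $\sigma_n(x)$ recursively. For instance, $x=(\mathbb{L}-1)^{-1}$ has $z=1$, and $\sigma_2(x)=(x+1)/(\mathbb{L}^2-1)=\mathbb{L}/\big((\mathbb{L}-1)(\mathbb{L}^2-1)\big)$.

For $m\in\mathbb{Z}$ let $F^m\mathrm{Mot}(\mathbf{k})$ be the subgroup generated by the classes of stacks of dimension $\le -m$, and let
\[
\overline{\mathrm{Mot}}(\mathbf{k})=\varprojlim_m\ \mathrm{Mot}(\mathbf{k})/F^m\mathrm{Mot}(\mathbf{k}).
\]
The operations $\sigma_n$ extend uniquely by continuity, so $\overline{\mathrm{Mot}}(\mathbf{k})$ is a pre-$\lambda$-ring and $\mathrm{Mot}(\mathbf{k})\to\overline{\mathrm{Mot}}(\mathbf{k})$ is a homomorphism of pre-$\lambda$-rings.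

\subsection{Special $\lambda$-rings}

In a pre-$\lambda$-ring put $\lambda_t(x)=\sum_{n\ge0}\lambda^n(x)t^n=\sigma_{-t}(x)^{-1}$. Then $\lambda_t(x+y)=\lambda_t(x)\lambda_t(y)$. In the three rings above $\sigma_n(1)=1$ for all $n$, so $\lambda_t(1)=1+t$.

The pre-$\lambda$-ring axioms say nothing about $\lambda^n(xy)$ or $\lambda^n(\lambda^mx)$. To see what one may ask, suppose that $x=\sum\xi_i$ and $y=\sum\eta_j$ are sums of ``lines'', elements $\xi$ with $\lambda_t(\xi)=1+\xi t$, so that $\lambda^kx$ and $\lambda^ky$ are the elementary symmetric functions $e_k$ of the $\xi_i$ and $f_k$ of the $\eta_j$. If products of lines are lines, then $xy=\sum\xi_i\eta_j$ and $\lambda^mx=\sum_{i_1<\dots<i_m}\xi_{i_1}\cdots\xi_{i_m}$ are again sums of lines. Accordingly, define $P_n\in\mathbb{Z}[e_1,\dots,e_n;f_1,\dots,f_n]$ and $P_{n,m}\in\mathbb{Z}[e_1,\dots,e_{nm}]$ by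
\begin{equation}\label{eq:universal}
\prod_{i,j}(1+\xi_i\eta_jt)=\sum_{n\ge0}P_n\,t^n,\qquad \prod_{i_1<\dots<i_m}(1+\xi_{i_1}\cdots\xi_{i_m}t)=\sum_{n\ge0}P_{n,m}\,t^n .
\end{equation}
Here $P_n$ and $P_{n,m}$ are computed with a large number of variables; setting variables equal to zero shows that \eqref{eq:universal} then holds for finite alphabets of every size. For $x,y$ in a pre-$\lambda$-ring write $P_n(x,y)$ and $P_{n,m}(x)$ for the values at $e_k=\lambda^kx$, $f_k=\lambda^ky$, and define the \emph{defects}
\[
D_n(x,y)=\lambda^n(xy)-P_n(x,y),\qquad D_{n,m}(x)=\lambda^n(\lambda^mx)-P_{n,m}(x).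
\]
A pre-$\lambda$-ring with $\lambda_t(1)=1+t$ is \emph{special} if $D_n$ and $D_{n,m}$ vanish identically for all $n,m\ge1$. The $\lambda$-ring of symmetric functions is special. Since $P_1=e_1f_1$, $P_{1,m}=e_m$ and $P_{n,1}=e_n$, the defects $D_1$, $D_{1,m}$ and $D_{n,1}$ vanish in every pre-$\lambda$-ring; we call the remaining axioms nontrivial. The defects are built from ring operations and the $\sigma_n$, so they commute with homomorphisms of pre-$\lambda$-rings.

Larsen and Lunts showed that $K_0(\mathrm{Var}_{\mathbb{C}})$ is not special. Fedorov, Soibelman and Soibelman \cite{FSS} ask, as an open question: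

\begin{quote}
(a) Is $\mathrm{Mot}(\mathbf{k})$ a special $\lambda$-ring? \quad (b) Is $\overline{\mathrm{Mot}}(\mathbf{k})$ a special $\lambda$-ring?
\end{quote}

Neither answer follows formally from the statement for varieties. A nonzero defect in $K_0(\mathrm{Var}_{\mathbf{k}})$ could be annihilated by a product of factors $\mathbb{L}$ and $\mathbb{L}^i-1$, or its image could lie in every $F^m$. There are also reasons to hope for a positive answer: we shall see in Section~\ref{sec:D2} that $D_2(x,y)$ vanishes when $x$ is a rational function of $\mathbb{L}$, and that the identity $D_2=0$ is the shadow of a functorial decomposition of rational vector spaces, so that cohomology with rational coefficients is not expected to see a failure.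

\subsection{Results}

Every rational number is the $j$-invariant of an elliptic curve over $\mathbb{Q}$. For each prime $p$ fix an elliptic curve $E_p$ over $\mathbb{Q}$ with $j(E_p)=1/p$, and let $x_p=[E_{p,\mathbf{k}}]$ be the class of its base change to $\mathbf{k}$.

\begin{theorem}\label{thm:A}
Let $\mathbf{k}$ be a field of characteristic zero, let $p\ne q$ be primes and let $c\neq0$ be an integer. Then $c\,D_2(x_p,x_q)\notin F^{-1}\mathrm{Mot}(\mathbf{k})$. Hence neither $\mathrm{Mot}(\mathbf{k})$ nor $\overline{\mathrm{Mot}}(\mathbf{k})$ is special.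
\end{theorem}

\begin{theorem}\label{thm:B}
Let $\mathbf{k}$ be a field of characteristic zero and let $A$ be $\mathrm{Mot}(\mathbf{k})$ or $\overline{\mathrm{Mot}}(\mathbf{k})$.
\begin{enumerate}
\item[(1)] The elements $D_2(x_p,x_q)$, for primes $p<q$, are $\mathbb{Z}$-linearly independent in $\mathrm{Mot}(\mathbf{k})/F^{-1}\mathrm{Mot}(\mathbf{k})$. Hence they are linearly independent in $A$ and in $A\otimes\mathbb{Q}$.
\item[(2)] Every nontrivial axiom fails: for every $n\ge2$ the defect $D_n$ does not vanish identically on $A$, and for all $n,m\ge2$ the defect $D_{n,m}$ does not vanish identically on $A$. The failures occur at elements coming from $K_0(\mathrm{Var}_{\mathbf{k}})$, so the same holds for $K_0(\mathrm{Var}_{\mathbf{k}})$ and $K_0(\mathrm{Var}_{\mathbf{k}})[\mathbb{L}^{-1}]$.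
\end{enumerate}
\end{theorem}

Section~\ref{sec:D2} shows the mechanism on finite sets with an action of $(\mathbb{Z}/2)^2$: the defect is invisible rationally, but contains an indecomposable $\mathbb{Z}_2$-lattice with coefficient one. Section~\ref{sec:measure} builds a ring homomorphism from $\mathrm{Mot}(\mathbb{C})$ to a ring of $2$-adic Hodge lattices that turns dimension into weight, and reduces the problem to $\mathbf{k}=\mathbb{C}$. Section~\ref{sec:hodge} computes the morphisms between Hodge structures built from the curves $E_p$. Section~\ref{sec:W} finds the indecomposable lattice in $D_2(x_p,x_q)$, and Section~\ref{sec:all} deduces the failure of all other axioms by a formal argument.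

\section{The defect $D_2$ and a model case}\label{sec:D2}

\subsection{Formulas for $D_2$}

Inverting $\sigma_{-t}(x)=1-xt+\sigma_2(x)t^2-\cdots$ gives $\lambda^1x=x$ and $\lambda^2x=x^2-\sigma_2(x)$. The coefficient $P_2$ is the sum of the products $\xi_i\eta_j\cdot\xi_{i'}\eta_{j'}$ over unordered pairs of distinct index pairs. Those with $i=i'$ contribute $(e_1^2-2e_2)f_2$, those with $j=j'$ contribute $e_2(f_1^2-2f_2)$, and the others contribute $2e_2f_2$. So $P_2=e_1^2f_2+e_2f_1^2-2e_2f_2$. Substituting $e_2=x^2-\sigma_2(x)$ and $f_2=y^2-\sigma_2(y)$, we obtain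
\begin{equation}\label{eq:D2}
\begin{aligned}
D_2(x,y)&=x^2y^2-\sigma_2(xy)-x^2\sigma_2(y)-\sigma_2(x)y^2+2\sigma_2(x)\sigma_2(y)\\
&=\sigma_2(x)\sigma_2(y)+\lambda^2(x)\lambda^2(y)-\sigma_2(xy).
\end{aligned}
\end{equation}
The second form explains the axiom. For rational vector spaces $U,V$ there are functorial decompositions
\[
U\otimes U\cong\mathrm{Sym}^2U\oplus\Lambda^2U,\qquad \mathrm{Sym}^2(U\otimes V)\cong(\mathrm{Sym}^2U\otimes\mathrm{Sym}^2V)\oplus(\Lambda^2U\otimes\Lambda^2V),
\]
cut out by the projectors $(1\pm\tau)/2$ for a swap $\tau$, and $D_2=0$ is the corresponding identity of classes. The projectors have denominator $2$, and this is where we look for a failure.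

\begin{remark}\label{rem:tate}
The defect $D_2$ is symmetric and additive in each variable: replacing $x$ by $x+x'$ in the second form of \eqref{eq:D2} produces the cross term $xx'\big(\sigma_2(y)+\lambda^2(y)-y^2\big)=0$. Also $D_2(1,y)=0$, and $D_2(\mathbb{L}^ix,y)=\mathbb{L}^{2i}D_2(x,y)$ in $\mathrm{Mot}(\mathbf{k})$. Hence $D_2(f(\mathbb{L})x,y)=f(\mathbb{L}^2)D_2(x,y)$ for $f\in\mathbb{Z}[T]$. If $x=g(\mathbb{L})/u(\mathbb{L})$ with $u$ a product of factors $T$ and $T^i-1$, then $u(\mathbb{L}^2)D_2(x,y)=g(\mathbb{L}^2)D_2(1,y)=0$, so $D_2(x,y)=0$. Over an algebraically closed field this rules out points and $\mathbb{P}^1$ as test classes, and elliptic curves are the next candidates.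
\end{remark}

\subsection{The Krull--Schmidt theorem over $\mathbb{Z}_2$}

A ring is \emph{local} if its non-units form an ideal; an object with local endomorphism ring is nonzero and indecomposable. The \emph{split Grothendieck group} $K_0^{\oplus}(\mathcal{C})$ of an essentially small additive category $\mathcal{C}$ is generated by isomorphism classes, with the relations $[M\oplus M']=[M]+[M']$ only.

\begin{proposition}\label{prop:KS}
Let $\mathcal{C}$ be an essentially small $\mathbb{Z}_2$-linear additive category in which idempotents split and all Hom groups are finitely generated $\mathbb{Z}_2$-modules. Then every object is a finite direct sum of objects with local endomorphism rings, uniquely up to isomorphism and order. Consequently $K_0^{\oplus}(\mathcal{C})$ is free abelian on the isomorphism classes of indecomposable objects.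
\end{proposition}

\begin{proof}
By \cite[Cor.~4.4]{Krause} it suffices to show that each endomorphism ring $\Lambda$ is semiperfect, that is, $\Lambda/J$ is semisimple and idempotents lift modulo the Jacobson radical $J$. By Nakayama's lemma $2\Lambda\subset J$. The ring $\Lambda/2\Lambda$ is finite, so $\Lambda/J$ is semisimple and $J/2\Lambda$ is nilpotent. Idempotents lift modulo nilpotent ideals, hence from $\Lambda/J$ to $\Lambda/2\Lambda$ and then successively to each $\Lambda/2^n\Lambda$; the lifts converge because $\Lambda=\varprojlim\Lambda/2^n\Lambda$.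
\end{proof}

The last step is the reason for working over the complete ring $\mathbb{Z}_2$ and not over $\mathbb{Z}$. One local ring will appear twice.

\begin{lemma}\label{lem:local}
The group ring $\Lambda=\mathbb{Z}_2[(\mathbb{Z}/2)^2]$ is local.
\end{lemma}

\begin{proof}
The ring $\Lambda$ is commutative and $2$ lies in every maximal ideal. If $\tau_1,\tau_2$ generate the group, then $\Lambda/2\Lambda=\mathbb{F}_2[u,v]/(u^2,v^2)$ with $u=1+\tau_1$, $v=1+\tau_2$, and this ring has the single maximal ideal $(u,v)$.
\end{proof}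

\subsection{Finite sets with an action of $(\mathbb{Z}/2)^2$}\label{sub:model}

Let $G=(\mathbb{Z}/2)^2$, with its three subgroups $H_1,H_2,H_3$ of order two. The Grothendieck ring of finite $G$-sets, under disjoint union and product, is free abelian on the transitive $G$-sets $g=[G]$, $x_i=[G/H_i]$ and $1=[G/G]$. It is a pre-$\lambda$-ring under $\sigma_n([X])=[X^n/S_n]$. We compute $D_2(x_1,x_2)$.

All points of $(G/H_i)^2$ have stabilizer $H_i$, so $x_i^2=2x_i$. The points of $G/H_1\times G/H_2$ have stabilizer $H_1\cap H_2=1$, so $x_1x_2=g$. If $G/H_i=\{a,b\}$, the unordered pairs are $aa$, $bb$, $ab$, so $\sigma_2(x_i)=x_i+1$. The unordered pairs in $G$ are the four pairs $aa$, which form a copy of $G$, and for each $i$ the two cosets of $H_i$, which form a copy of $G/H_i$; so $\sigma_2(g)=g+x_1+x_2+x_3$. By \eqref{eq:D2},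
\begin{align*}
D_2(x_1,x_2)&=4g-(g+x_1+x_2+x_3)-(2g+2x_1)-(2g+2x_2)+2(g+x_1+x_2+1)\\
&=g+2-x_1-x_2-x_3\neq0 .
\end{align*}
Now linearize, sending a $G$-set to its permutation module. Let $\chi_i$ be the character with kernel $H_i$. Over $\mathbb{Q}$ the module of $G$ is $1+\chi_1+\chi_2+\chi_3$ and that of $G/H_i$ is $1+\chi_i$, so the defect goes to zero. The same happens over $\mathbb{Z}_\ell$ for an odd prime $\ell$, because the projectors onto characters have denominator $4$. Over $\mathbb{Z}_2$, apply Proposition~\ref{prop:KS} to finitely generated $\mathbb{Z}_2[G]$-modules. The module $\mathbb{Z}_2[G]$ has endomorphism ring $\mathbb{Z}_2[G]$, so it is indecomposable by Lemma~\ref{lem:local}. It has rank $4$, so it is not a summand of $\mathbb{Z}_2[G/H_i]$ or $\mathbb{Z}_2$. Its coefficient in the image of $D_2(x_1,x_2)$ in the split Grothendieck group is therefore $1$.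

The proof of Theorem~\ref{thm:A} follows this pattern. Integral cohomology replaces the permutation module, Hodge structures replace the action of $G$, and the role of $\mathbb{Z}_2[G]$ is played by a Hodge lattice $W$ with the same endomorphism ring.

\section{A measure with values in $2$-adic Hodge lattices}\label{sec:measure}

We need an invariant of classes in $\mathrm{Mot}(\mathbb{C})$ that remembers integral cohomology up to direct sum decomposition, in which $\mathbb{L}$ and $\mathbb{L}^i-1$ become invertible, and which vanishes on classes of small dimension.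

\subsection{The categories $\mathcal{C}_w$}

A pure Hodge structure of weight $w\in\mathbb{Z}$ on a finitely generated free abelian group $M$ is a decomposition $M\otimes\mathbb{C}=\bigoplus_{a+b=w}M^{a,b}$ with $\overline{M^{a,b}}=M^{b,a}$. Morphisms are the homomorphisms that preserve the decomposition. Let $\mathcal{H}_w$ be this category. Rational Hodge structures are defined in the same way, and clearing denominators gives $\operatorname{Hom}_{\mathcal{H}_w}(T,M)\otimes\mathbb{Q}=\operatorname{Hom}_{HS}(T_{\mathbb{Q}},M_{\mathbb{Q}})$. Let $\mathbb{Z}(-1)$ be $\mathbb{Z}$ in type $(1,1)$, let $\mathbb{Z}(1)$ be its dual, and let $M(-i)=M\otimes\mathbb{Z}(-1)^{\otimes i}$.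

Let $\mathcal{H}_w\otimes\mathbb{Z}_2$ have the same objects and the Hom groups tensored with $\mathbb{Z}_2$, and let $\mathcal{C}_w$ be its idempotent completion: objects are pairs $(M,e)$ with $e$ an idempotent of $\operatorname{End}(M)\otimes\mathbb{Z}_2$, and $\operatorname{Hom}((M,e),(M',e'))=e'\big(\operatorname{Hom}(M,M')\otimes\mathbb{Z}_2\big)e$. We regard $M\in\mathcal{H}_w$ as the object $(M,1)$. Proposition~\ref{prop:KS} applies, so $K_w=K_0^{\oplus}(\mathcal{C}_w)$ is free abelian on the indecomposables. For an indecomposable $W$ let $\nu_W\colon K_w\to\mathbb{Z}$ be the coefficient of $[W]$.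

The integers $\nu_W$ are hard to compute directly, but they are bounded by rational data. For $T\in\mathcal{H}_w$ and $M\in\mathcal{C}_w$ put $m_T(M)=\operatorname{rank}_{\mathbb{Z}_2}\operatorname{Hom}_{\mathcal{C}_w}(T,M)$. This number is additive in $M$, and it equals $\dim_{\mathbb{Q}}\operatorname{Hom}_{HS}(T_{\mathbb{Q}},M_{\mathbb{Q}})$ for $M\in\mathcal{H}_w$. Since $M\cong W^{\oplus\nu_W[M]}\oplus M'$ for some $M'$,
\begin{equation}\label{eq:bound}
\nu_W[M]\cdot m_T(W)\le m_T(M)\qquad\text{for every object }M\in\mathcal{C}_w .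
\end{equation}

\subsection{The measure}

The tensor product of Hodge structures extends to functors $\mathcal{C}_w\times\mathcal{C}_{w'}\to\mathcal{C}_{w+w'}$ by $(M,e)\otimes(M',e')=(M\otimes M',e\otimes e')$, and makes $R=\bigoplus_wK_w$ a commutative graded ring. The class $\ell=[\mathbb{Z}(-1)]\in K_2$ is a unit. Let $\widehat{R}$ be the ring of families $(r_w)_{w\in\mathbb{Z}}$ with $r_w\in K_w$ and $r_w=0$ for $w\gg0$; each component of a product is a finite sum. In $\widehat{R}$ the element $\ell^i-1=\ell^i(1-\ell^{-i})$ has the inverse $\ell^{-i}\sum_{k\ge0}\ell^{-ik}$ for $i\ge1$.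

For a smooth projective variety $Y$ over $\mathbb{C}$ write $H^j(Y)=H^j(Y,\mathbb{Z})/\mathrm{torsion}\in\mathcal{H}_j$, and put $\mu(Y)=\sum_j[H^j(Y)]\in R$.

\begin{proposition}\label{prop:mu}
There is a ring homomorphism $\mu\colon\mathrm{Mot}(\mathbb{C})\to\widehat{R}$ with $\mu([Y])=\mu(Y)$ for $Y$ smooth projective and $\mu(\mathbb{L})=\ell$.
\end{proposition}

\begin{proof}
By Bittner's theorem \cite[Thm.~3.1]{Bittner}, the group $K_0(\mathrm{Var}_{\mathbb{C}})$ is generated by the classes of smooth projective varieties, subject to $[\emptyset]=0$ and $[\mathrm{Bl}_ZY]-[\widetilde{Z}]=[Y]-[Z]$, where $Z\subset Y$ is smooth and closed and $\widetilde{Z}$ is the exceptional divisor of the blow-up. Since $\mu$ is additive on disjoint unions and the components of $Z$ can be blown up one at a time, we may assume $Y$ and $Z$ connected, with $Z$ of codimension $c\ge1$. The blow-up and projective bundle formulas \cite[Thm.~7.31 and \S7.3]{Voisin} give isomorphisms of integral Hodge structures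
\begin{equation}\label{eq:blowup}
H^j(\mathrm{Bl}_ZY)\cong H^j(Y)\oplus\bigoplus_{i=1}^{c-1}H^{j-2i}(Z)(-i),\qquad H^j(\widetilde{Z})\cong\bigoplus_{i=0}^{c-1}H^{j-2i}(Z)(-i).
\end{equation}
These are direct sum decompositions, so $[H^j(\mathrm{Bl}_ZY)]-[H^j(\widetilde{Z})]=[H^j(Y)]-[H^j(Z)]$ holds in the split group $K_j$. Hence $\mu$ extends to an additive map $K_0(\mathrm{Var}_{\mathbb{C}})\to R$.

The integral K\"unneth sequence splits as a sequence of abelian groups and its third term is torsion. Therefore the cross product, which is a morphism of Hodge structures, gives an isomorphism $\bigoplus_{a+b=j}H^a(Y)\otimes H^b(Y')\cong H^j(Y\times Y')$ modulo torsion, and $\mu$ is multiplicative. From $[\mathbb{P}^1]=1+\mathbb{L}$ and $\mu(\mathbb{P}^1)=1+\ell$ we get $\mu(\mathbb{L})=\ell$. As $\ell$ and $\ell^i-1$ are units of $\widehat{R}$, the map extends to the localization.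
\end{proof}

We write $\mu_w$ for the component of $\mu$ in $K_w$.

\subsection{Dimension, weight and the ground field}

To compare the filtration $F^m$ with weights, and to move between ground fields, we describe classes of stacks by varieties. Let $Y\to\mathcal{X}$ be a $GL_r$-torsor, that is, the frame bundle of a vector bundle $\mathcal{V}$ of rank $r$. The stack $Y_{i+1}$ of $(i+1)$-tuples of independent vectors is the complement of a subbundle of rank $i$ in the pullback of $\mathcal{V}$ to $Y_i$, so $[Y_{i+1}]=(\mathbb{L}^r-\mathbb{L}^i)[Y_i]$. Hence $[Y]=[GL_r][\mathcal{X}]$ with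
\[
[GL_r]=\prod_{i=0}^{r-1}(\mathbb{L}^r-\mathbb{L}^i)=\mathbb{L}^{r^2}\prod_{i=1}^r(1-\mathbb{L}^{-i}),
\]
a product of factors $\mathbb{L}$ and $\mathbb{L}^i-1$. Let $\Phi^m(\mathbf{k})\subset\mathrm{Mot}(\mathbf{k})$ be the subgroup generated by the elements $[Y]/[GL_r]$ with $Y$ a variety and $\dim Y-r^2\le-m$.

\begin{lemma}\label{lem:FG}
$F^m\mathrm{Mot}(\mathbf{k})\subset\Phi^m(\mathbf{k})$.
\end{lemma}

\begin{proof}
Let $\mathcal{X}$ be a stack of finite type with affine stabilizers and $\dim\mathcal{X}\le-m$. Because the stabilizers are affine, \cite[Prop.~3.5.9]{Kresch} shows that $\mathcal{X}$ is a finite disjoint union of locally closed substacks $\mathcal{X}_i$ with $(\mathcal{X}_i)_{\mathrm{red}}\cong[Y_i/GL_{r_i}]$, where $Y_i$ is an algebraic space of finite type. Then $\dim Y_i-r_i^2=\dim\mathcal{X}_i\le-m$ and $[\mathcal{X}_i]=[Y_i]/[GL_{r_i}]$. Finally, an algebraic space of finite type has a dense open subspace that is a scheme, so by noetherian induction $Y_i$ is a finite disjoint union of locally closed subspaces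 that are varieties of dimension $\le\dim Y_i$.
\end{proof}

\begin{lemma}\label{lem:weight}
$\mu(\Phi^m(\mathbb{C}))$ is concentrated in weights $\le-2m$.
\end{lemma}

\begin{proof}
We claim that $[Y]$ is a $\mathbb{Z}$-linear combination of classes of smooth projective varieties of dimension $\le\dim Y$. A variety $Y$ has a dense open subset that is a disjoint union of smooth irreducible affine varieties $U_i$, with complement of dimension $<\dim Y$. By resolution of singularities each $U_i$ is dense in a smooth projective variety, again with complement of smaller dimension. The claim follows by induction on $\dim Y$. So $\mu([Y])$ has weights $\le2\dim Y$, while $\mu([GL_r])^{-1}=\ell^{-r^2}\prod_{i=1}^r(1-\ell^{-i})^{-1}$ has weights $\le-2r^2$.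
\end{proof}

A field of characteristic zero need not embed in $\mathbb{C}$, but a relation in a Grothendieck ring involves only finitely many data. For an extension $K'/K$ of fields of characteristic zero, base change is a ring homomorphism $K_0(\mathrm{Var}_K)\to K_0(\mathrm{Var}_{K'})$, written $\delta\mapsto\delta_{K'}$.

\begin{proposition}\label{prop:detect}
Let $\delta\in K_0(\mathrm{Var}_{\mathbb{Q}})$. If the image of $\delta_{\mathbf{k}}$ in $\mathrm{Mot}(\mathbf{k})$ lies in $F^{-1}\mathrm{Mot}(\mathbf{k})$, then $\mu_4(\delta_{\mathbb{C}})=0$.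
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:FG}, $\delta_{\mathbf{k}}=\sum_jn_j[Y_j]/[GL_{r_j}]$ in $\mathrm{Mot}(\mathbf{k})$ with $n_j\in\mathbb{Z}$ and $\dim Y_j-r_j^2\le1$. Multiply by $u_0=\prod_j[GL_{r_j}]$ to clear denominators. The two sides then come from elements of $K_0(\mathrm{Var}_{\mathbf{k}})$ whose difference vanishes in the localization, so it is killed by a product $u_1$ of factors $\mathbb{L}$ and $\mathbb{L}^i-1$. With $u=u_0u_1$, which is divisible by each $[GL_{r_j}]$ as a polynomial in $\mathbb{L}$,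
\begin{equation}\label{eq:spread}
u\,\delta_{\mathbf{k}}=\sum_jn_j\,\big(u/[GL_{r_j}]\big)\,[Y_j]\qquad\text{in }K_0(\mathrm{Var}_{\mathbf{k}}).
\end{equation}
This identity is a consequence of finitely many scissor relations and isomorphisms, involving finitely many varieties and closed subvarieties. By \cite{EGA} all of these, and the $Y_j$, are defined over a subfield $\mathbf{k}_1\subset\mathbf{k}$ finitely generated over $\mathbb{Q}$, so \eqref{eq:spread} holds in $K_0(\mathrm{Var}_{\mathbf{k}_1})$. Embed $\mathbf{k}_1$ in $\mathbb{C}$ and base change. Dimensions are preserved, and $\delta_{\mathbf{k}_1}$ becomes $\delta_{\mathbb{C}}$ because $\mathbb{Q}$ has only one embedding in $\mathbb{C}$. Dividing by $u$ in $\mathrm{Mot}(\mathbb{C})$ gives $\delta_{\mathbb{C}}\in\Phi^{-1}(\mathbb{C})$, and Lemma~\ref{lem:weight} bounds the weights of $\mu(\delta_{\mathbb{C}})$ by $2$.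
\end{proof}

This is where characteristic zero enters. We apply the proposition to combinations of the elements of $K_0(\mathrm{Var}_{\mathbb{Q}})$
\begin{align*}
\delta_{pq}={}&[E_p^2\times E_q^2]-[\mathrm{Sym}^2(E_p\times E_q)]-[E_p^2\times\mathrm{Sym}^2E_q]\\
&-[\mathrm{Sym}^2E_p\times E_q^2]+2[\mathrm{Sym}^2E_p\times\mathrm{Sym}^2E_q].
\end{align*}
Quotients by finite groups commute with field extension, since taking invariants commutes with flat base change. So \eqref{eq:D2} gives $(\delta_{pq})_K=D_2([E_{p,K}],[E_{q,K}])$ for every field $K$ of characteristic zero.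

\section{The Hodge group of the curves $E_p$}\label{sec:hodge}

Let $V_p=H^1(E_{p,\mathbb{C}})$, a lattice of rank $2$ with $\Lambda^2V_p\cong\mathbb{Z}(-1)$. We want tensor constructions in the $V_p$ to have as few morphisms as possible, and this is the purpose of the choice $j=1/p$. Recall that morphisms of Hodge structures $H^1(E)\to H^1(E')$ correspond to homomorphisms $E'\to E$ of complex elliptic curves.

\begin{lemma}\label{lem:curves}
The curve $E_{p,\mathbb{C}}$ has no complex multiplication, and $E_{p,\mathbb{C}}$, $E_{q,\mathbb{C}}$ are not isogenous for $p\ne q$.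
\end{lemma}

\begin{proof}
The $j$-invariant of a curve with complex multiplication is an algebraic integer, and $1/p$ is not. An isogeny over $\mathbb{C}$ between curves defined over $\mathbb{Q}$ is defined over a number field. At a finite place $v$ of that field, potential good reduction is invariant under isogeny and is equivalent to $v(j)\ge0$. For $v\mid p$ we have $v(1/p)<0$ and $v(1/q)=0$.
\end{proof}

Let the circle $U=\{z\in\mathbb{C}:|z|=1\}$ act on a Hodge structure $M$ by $z^{a-b}$ on $M^{a,b}$. The action preserves $M_{\mathbb{R}}$, is compatible with tensor products and is trivial on $\mathbb{Q}(-1)$. Since $a+b$ and $a-b$ determine $(a,b)$, a $\mathbb{Q}$-linear map between rational Hodge structures \emph{of the same weight} is a morphism if and only if it commutes with $U$.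

For a finite set $I$ of primes, the \emph{Hodge group} $\mathrm{Hg}_I$ is the smallest algebraic $\mathbb{Q}$-subgroup of $GL\big(\bigoplus_{p\in I}V_{p,\mathbb{Q}}\big)$ whose real points contain the image of $U$. It is connected, because its identity component also contains the image of $U$. It lies in $\prod_{p\in I}SL(V_{p,\mathbb{Q}})$, because $z\in U$ acts on $V_p$ with eigenvalues $z,\bar z$. Let $\mathcal{T}_I$ be the class of rational Hodge structures that are direct summands of finite sums of spaces $V_{p_1,\mathbb{Q}}\otimes\cdots\otimes V_{p_n,\mathbb{Q}}(-i)$ with $p_1,\dots,p_n\in I$. The group $\mathrm{Hg}_I$ acts on such tensor spaces, trivially on the twist. The stabilizer of a $\mathbb{Q}$-linear map between two of them is a $\mathbb{Q}$-subgroup, so the map commutes with $U$ if and only if it commutes with $\mathrm{Hg}_I$. Applied to projectors, this shows that $\mathrm{Hg}_I$ acts on every object of $\mathcal{T}_I$, and that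
\begin{equation}\label{eq:Hg}
\operatorname{Hom}_{HS}(T,M)=\operatorname{Hom}_{\mathrm{Hg}_I}(T,M)\qquad\text{for }T,M\in\mathcal{T}_I\text{ of the same weight.}
\end{equation}

\begin{lemma}\label{lem:Hg}
$\mathrm{Hg}_I=\prod_{p\in I}SL(V_{p,\mathbb{Q}})$.
\end{lemma}

\begin{proof}
Let $\mathfrak{h}=\operatorname{Lie}\mathrm{Hg}_I$ and $\mathfrak{s}_p=\mathfrak{sl}(V_{p,\mathbb{Q}})$. The product is connected, so it suffices to show $\mathfrak{h}=\prod_p\mathfrak{s}_p$.

\emph{One factor.} The image $H$ of $\mathrm{Hg}_I$ in $SL(V_{p,\mathbb{Q}})$ is a connected $\mathbb{Q}$-subgroup that contains the image of $U$, so over $\mathbb{C}$ it is a one-dimensional torus, a Borel subgroup or $SL_2$. By \eqref{eq:Hg} and Lemma~\ref{lem:curves} its commutant is $\operatorname{End}(E_{p,\mathbb{C}})\otimes\mathbb{Q}=\mathbb{Q}$, while a torus has a commutant of dimension two. A Borel subgroup defined over $\mathbb{Q}$ stabilizes a unique line, which is then defined over $\mathbb{Q}$; but $U$ stabilizes no real line, its eigenvalues $z,\bar z$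 being non-real for $z\ne\pm1$. So $H=SL(V_{p,\mathbb{Q}})$ and $\mathfrak{h}$ surjects onto $\mathfrak{s}_p$.

\emph{Two factors.} Let $p\ne q$ in $I$. The image of $\mathfrak{h}$ in $\mathfrak{s}_p\times\mathfrak{s}_q$ surjects onto both simple factors, so by Goursat's lemma it is everything or the graph of an isomorphism $\mathfrak{s}_p\cong\mathfrak{s}_q$. In the second case $V_{p,\mathbb{Q}}$ and $V_{q,\mathbb{Q}}$ are two absolutely irreducible two-dimensional representations of the same Lie algebra. Over $\overline{\mathbb{Q}}$ the algebra $\mathfrak{sl}_2$ has only one such representation, so $\operatorname{Hom}_{\mathfrak{h}}(V_{p,\mathbb{Q}},V_{q,\mathbb{Q}})\otimes\overline{\mathbb{Q}}\neq0$. As $\mathrm{Hg}_I$ is connected, there is a nonzero $\mathrm{Hg}_I$-equivariant map $V_{p,\mathbb{Q}}\to V_{q,\mathbb{Q}}$. By \eqref{eq:Hg} a multiple of it is a nonzero morphism $V_p\to V_q$, hence an isogeny, contradicting Lemma~\ref{lem:curves}.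

\emph{All factors.} Number the factors $\mathfrak{s}_1,\dots,\mathfrak{s}_n$ with $n\geq 3$. Given $X_2,\dots,X_n\in\mathfrak{s}_1$, choose $h_i\in\mathfrak{h}$ with first component $X_i$ and $i$-th component $0$. The bracket $[h_2,[h_3,[\dots,h_n]\cdots]]\in\mathfrak{h}$ has $i$-th component $0$ for every $i\ge2$, and its first component is $[X_2,[X_3,[\dots,X_n]\cdots]]$. Such brackets span $\mathfrak{s}_1$ because $[\mathfrak{s}_1,\mathfrak{s}_1]=\mathfrak{s}_1$. So $\mathfrak{s}_1\subset\mathfrak{h}$, and the numbering was arbitrary.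
\end{proof}

Representations of $\prod_pSL(V_{p,\mathbb{Q}})$ are semisimple, and the products $\bigotimes_p\mathrm{Sym}^{a_p}V_{p,\mathbb{Q}}$ are absolutely irreducible and pairwise non-isomorphic. So if $T,M\in\mathcal{H}_w$ have $T_{\mathbb{Q}},M_{\mathbb{Q}}\in\mathcal{T}_I$ and $T_{\mathbb{Q}}$ is one of these products up to twist, then $m_T(M)$ is the multiplicity of $T_{\mathbb{Q}}$ in the representation $M_{\mathbb{Q}}$.

\section{The indecomposable lattice in $D_2(x_p,x_q)$}\label{sec:W}

Fix primes $p\neq q$. Write $E_1=E_{p,\mathbb{C}}$, $E_2=E_{q,\mathbb{C}}$, $V_1=V_p$, $V_2=V_q$, $X=E_1\times E_2$ and $\mathrm{Hg}=SL(V_{1,\mathbb{Q}})\times SL(V_{2,\mathbb{Q}})$. In decompositions of $\mathrm{Hg}$-representations we omit the subscript $\mathbb{Q}$ and Tate twists, write $\mathbf{1}$ for the trivial representation, $\Sigma_i=\mathrm{Sym}^2V_i$, and $M^{\oplus n}$ for multiples. Thus $V_i\otimes V_i\cong\mathbf{1}\oplus\Sigma_i$. Consider the objects of $\mathcal{H}_4$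
\[
W=V_1\otimes V_1\otimes V_2\otimes V_2,\qquad T_{12}=\mathrm{Sym}^2V_1\otimes\mathrm{Sym}^2V_2,\qquad T_1=\mathrm{Sym}^2V_1\otimes\mathbb{Z}(-1).
\]
The lattices $T_{12}$ and $T_1$ are test objects: $m_{T_{12}}$ counts $\Sigma_1\otimes\Sigma_2$ and $m_{T_1}$ counts $\Sigma_1$. We have
\begin{equation}\label{eq:WQ}
W_{\mathbb{Q}}\cong\mathbf{1}\oplus\Sigma_1\oplus\Sigma_2\oplus(\Sigma_1\otimes\Sigma_2),\qquad m_{T_{12}}(W)=m_{T_1}(W)=1 .
\end{equation}

\subsection{$W$ is indecomposable}

\begin{lemma}\label{lem:W}
$\operatorname{End}_{\mathcal{C}_4}(W)\cong\mathbb{Z}_2[(\mathbb{Z}/2)^2]$. In particular $W$ is indecomposable in $\mathcal{C}_4$.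
\end{lemma}

\begin{proof}
By \eqref{eq:Hg} and \eqref{eq:WQ}, $\operatorname{End}_{HS}(W_{\mathbb{Q}})$ has dimension $4$. It contains $1,\tau_1,\tau_2,\tau_1\tau_2$, where $\tau_i$ swaps the two factors $V_i$. Let $e_i,f_i$ be a basis of $V_i$. The four operators send $e_1\otimes f_1\otimes e_2\otimes f_2$ to four distinct vectors of the product basis of $W$. Hence they are a basis of $\operatorname{End}_{HS}(W_{\mathbb{Q}})$, and $a+b\tau_1+c\tau_2+d\tau_1\tau_2$ preserves $W$ if and only if $a,b,c,d\in\mathbb{Z}$. So $\operatorname{End}_{\mathcal{H}_4}(W)=\mathbb{Z}[(\mathbb{Z}/2)^2]$. Tensor with $\mathbb{Z}_2$ and apply Lemma~\ref{lem:local}.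
\end{proof}

The dimension count uses the full strength of Lemma~\ref{lem:Hg} for two primes, that is, both parts of Lemma~\ref{lem:curves}. With $\mathbb{Z}_\ell$, $\ell$ odd, in place of $\mathbb{Z}_2$, the idempotents $(1\pm\tau_1)(1\pm\tau_2)/4$ would split $W$ into four pieces. In a Grothendieck group with relations from all short exact sequences, the sequence $0\to\Lambda^2V_i\to V_i\otimes V_i\to\mathrm{Sym}^2V_i\to0$ would break up the class of $W$ in the same way.

\subsection{The weight-four component}

The measure $\mu$ is explicit only on smooth projective varieties. The surface $\mathrm{Sym}^2E_i$ is smooth, with local coordinates $x+y$ and $xy$ near the diagonal, but $\mathrm{Sym}^2X$ must be replaced by a smooth model.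

Let $\iota$ be the swap of $X^2$, let $\pi\colon B\to X^2$ be the blow-up of the diagonal $\Delta\cong X$, and let $\widetilde{\Delta}$ be the exceptional divisor, a $\mathbb{P}^1$-bundle over $\Delta$. The swap lifts to an involution $\iota$ of $B$. Near a point of $\Delta$ take local analytic coordinates $u=x+y$, $v=x-y\in\mathbb{C}^2$, so that $\Delta=\{v=0\}$ and $\iota(u,v)=(u,-v)$. In the chart $v=(v_1,v_1w)$ of the blow-up, $\iota(u,v_1,w)=(u,-v_1,w)$; the other chart is obtained by exchanging the two coordinates of $v$. So the fixed locus of $\iota$ on $B$ is $\widetilde{\Delta}$, and $Q=B/\iota$ is a smooth projective fourfold, with local coordinates $(u,v_1^2,w)$. Let $\kappa\colon B\to Q$ be the quotient map, of degree $2$.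

Taking invariants is exact in characteristic zero, so the surjection $\mathcal{O}_B\to\mathcal{O}_{\widetilde{\Delta}}$ stays surjective on invariants and $\widetilde{\Delta}$ embeds in $Q$ as a closed subvariety. The same argument embeds $\Delta$ in $\mathrm{Sym}^2X$. Both complements are $(X^2\setminus\Delta)/S_2$, whence
\[
[\mathrm{Sym}^2X]=[Q]-[\widetilde{\Delta}]+[X]=[Q]-(1+\mathbb{L})[X]+[X]=[Q]-\mathbb{L}[X].
\]
Therefore
\begin{equation}\label{eq:mu4}
\begin{aligned}
\mu_4\big((\delta_{pq})_{\mathbb{C}}\big)={}&[H^4(E_1^2\times E_2^2)]-[H^4(Q)]+[H^2(X)(-1)]-[H^4(E_1^2\times\mathrm{Sym}^2E_2)]\\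
&-[H^4(\mathrm{Sym}^2E_1\times E_2^2)]+2[H^4(\mathrm{Sym}^2E_1\times\mathrm{Sym}^2E_2)].
\end{aligned}
\end{equation}

We use two standard facts. For a finite group $\Gamma$ acting on a projective variety $Y$, pullback identifies $H^*(Y/\Gamma,\mathbb{Q})$ with $H^*(Y,\mathbb{Q})^{\Gamma}$. The swap of $Y^2$ acts on cross products by $a\times b\mapsto(-1)^{\deg a\deg b}\,b\times a$.

\subsection{All terms except $H^4(Q)$}

\begin{lemma}\label{lem:easy}
$\nu_W[H^4(E_1^2\times E_2^2)]=1$, and $\nu_W$ vanishes on $[H^2(X)(-1)]$ and on the last three terms of \eqref{eq:mu4}.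
\end{lemma}

\begin{proof}
By the K\"unneth formula, the groups $H^0,\dots,H^4$ of $E_i^2$ are
\[
\mathbf{1},\qquad V_i^{\oplus2},\qquad \mathbf{1}^{\oplus2}\oplus(V_i\otimes V_i)\cong\mathbf{1}^{\oplus3}\oplus\Sigma_i,\qquad V_i^{\oplus2},\qquad\mathbf{1}.
\]
So $\Sigma_1\otimes\Sigma_2$ occurs once in $\bigoplus_{a+b=4}H^a(E_1^2)\otimes H^b(E_2^2)$, and \eqref{eq:bound} with $T=T_{12}$ gives $\nu_W[H^4(E_1^2\times E_2^2)]\le1$. Equality holds because $W$ is an integral K\"unneth summand of $H^2(E_1^2)\otimes H^2(E_2^2)$.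

For $\mathrm{Sym}^2E_i$ we take invariants of the swap. It exchanges $H^a\otimes H^b$ and $H^b\otimes H^a$ for $a\neq b$, and acts on $H^1\otimes H^1$ as $-\tau_i$, whose invariants are the antisymmetric tensors $\Lambda^2V_i\cong\mathbf{1}$. The groups $H^0,\dots,H^4$ of $\mathrm{Sym}^2E_i$ are thus $\mathbf{1}$, $V_i$, $\mathbf{1}^{\oplus2}$, $V_i$, $\mathbf{1}$, and $\Sigma_i$ does not occur. Each of the last three terms of \eqref{eq:mu4} has a factor $\mathrm{Sym}^2E_i$, so $m_{T_{12}}=0$ on it. Also $H^2(X)\cong\mathbf{1}^{\oplus2}\oplus(V_1\otimes V_2)$, so $m_{T_{12}}(H^2(X)(-1))=0$. Now apply \eqref{eq:bound} and \eqref{eq:WQ}.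
\end{proof}

\subsection{The term $H^4(Q)$}

Put $N=H^1(X)\otimes H^3(X)\in\mathcal{H}_4$. We first compute rationally.

\begin{lemma}\label{lem:rational}
The Hodge structure $H^4(Q,\mathbb{Q})$ lies in $\mathcal{T}_{\{p,q\}}$, and
\[
m_{T_1}(N)=1,\qquad m_{T_{12}}(N)=0,\qquad m_{T_1}(H^4(Q))=1,\qquad m_{T_{12}}(H^4(Q))=1 .
\]
\end{lemma}

\begin{proof}
We have $H^1(X)\cong V_1\oplus V_2$ and $H^3(X)\cong V_1(-1)\oplus V_2(-1)$, so
\[
N_{\mathbb{Q}}\cong V_1^{\otimes2}\oplus V_2^{\otimes2}\oplus(V_1\otimes V_2)^{\oplus2}\cong\mathbf{1}^{\oplus2}\oplus\Sigma_1\oplus\Sigma_2\oplus(V_1\otimes V_2)^{\oplus2},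
\]
which gives the first two equalities. By \eqref{eq:blowup} with $c=2$, $H^4(B)$ is the sum of $\pi^*H^4(X^2)$ and a copy of $H^2(\Delta)(-1)$, embedded by pullback to $\widetilde{\Delta}$ followed by the Gysin map of the inclusion $\widetilde{\Delta}\to B$. The involution commutes with $\pi$ and fixes $\widetilde{\Delta}$ pointwise, so it preserves the first summand and acts trivially on the second. On $H^4(X^2)$ the swap exchanges $H^0\otimes H^4$ with $H^4\otimes H^0$ and $H^1\otimes H^3$ with $H^3\otimes H^1$, and it acts on $H^2\otimes H^2$ by the unsigned swap. Hence, as rational Hodge structures,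
\[
H^4(Q,\mathbb{Q})=H^4(B,\mathbb{Q})^{\iota}\cong H^4(X,\mathbb{Q})\oplus N_{\mathbb{Q}}\oplus\mathrm{Sym}^2H^2(X,\mathbb{Q})\oplus H^2(X,\mathbb{Q})(-1),
\]
which lies in $\mathcal{T}_{\{p,q\}}$. From $H^2(X)\cong\mathbf{1}^{\oplus2}\oplus(V_1\otimes V_2)$ we get
\[
\mathrm{Sym}^2H^2(X)\cong\mathbf{1}^{\oplus3}\oplus(V_1\otimes V_2)^{\oplus2}\oplus\mathrm{Sym}^2(V_1\otimes V_2),\qquad\mathrm{Sym}^2(V_1\otimes V_2)\cong(\Sigma_1\otimes\Sigma_2)\oplus\mathbf{1}.
\]
So $\Sigma_1$ occurs only in $N_{\mathbb{Q}}$ and $\Sigma_1\otimes\Sigma_2$ only in $\mathrm{Sym}^2H^2(X)$, each once.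
\end{proof}

Here is the difficulty. All four constituents of $W_{\mathbb{Q}}$ occur in $H^4(Q,\mathbb{Q})$, and the copy of $\Sigma_1\otimes\Sigma_2$ in $H^4(Q)$ cancels the one in $H^4(E_1^2\times E_2^2)$ in \eqref{eq:mu4}. So \eqref{eq:bound} does not exclude $W$ from $H^4(Q)$, and some integral information is needed. We do not compute the lattice $H^4(Q)$. It is enough to split it, integrally, so that $\Sigma_1$ and $\Sigma_1\otimes\Sigma_2$ fall into different summands, since in $W$ they cannot be separated.

Recall that a morphism $f\colon Y\to Y'$ of connected smooth projective varieties of the same dimension has a Gysin map $f_*\colon H^j(Y)\to H^j(Y')$, the adjoint of $f^*$ under Poincar\'e duality. It is defined integrally, it is a morphism of Hodge structures, $(fg)_*=f_*g_*$, $f_*f^*=\deg f$, and $g_*=(g^{-1})^*$ for an automorphism $g$.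

\begin{lemma}\label{lem:split}
$N$ is a direct summand of $H^4(Q)$ in $\mathcal{H}_4$.
\end{lemma}

\begin{proof}
Let $\alpha\colon N\to H^4(X^2)$ and $\beta\colon H^4(X^2)\to N$ be the inclusion of, and the projection onto, the K\"unneth component $H^1\otimes H^3$. Consider the morphisms in $\mathcal{H}_4$
\[
N\xrightarrow{\ \alpha\ }H^4(X^2)\xrightarrow{\ \pi^*\ }H^4(B)\xrightarrow{\ \kappa_*\ }H^4(Q)\xrightarrow{\ \kappa^*\ }H^4(B)\xrightarrow{\ \pi_*\ }H^4(X^2)\xrightarrow{\ \beta\ }N .
\]
We claim that $\kappa^*\kappa_*=1+\iota^*$. The groups are torsion-free, so we may check this on the two eigenspaces of $\iota^*$ in $H^4(B,\mathbb{Q})$. An invariant class has the form $c=\kappa^*d$, and $\kappa^*\kappa_*c=\kappa^*(2d)=2c$. From $\kappa\iota=\kappa$ we get $\kappa_*\iota^*=\kappa_*\iota_*=\kappa_*$, so an anti-invariant class satisfies $\kappa_*c=\kappa_*\iota^*c=-\kappa_*c$ and $\kappa_*c=0$. This proves the claim.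

Using $\iota^*\pi^*=\pi^*\iota^*$ and $\pi_*\pi^*=1$, the composite equals $\beta(1+\iota^*)\alpha=\mathrm{id}_N+\beta\iota^*\alpha$. The second term is zero because $\iota^*$ maps $H^1\otimes H^3$ into $H^3\otimes H^1$. So $\rho=\beta\pi_*\kappa^*$ is a retraction of $\kappa_*\pi^*\alpha$, and $H^4(Q)\cong N\oplus\ker\rho$ in $\mathcal{H}_4$.
\end{proof}

The argument works because the swap moves the component $H^1\otimes H^3$ off itself. On $H^2\otimes H^2$ the analogous composite is $1+\iota^*$, which is $2$ on symmetric tensors.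

\begin{lemma}\label{lem:Q}
$\nu_W[H^4(Q)]=0$.
\end{lemma}

\begin{proof}
Write $H^4(Q)\cong N\oplus N'$. By Lemma~\ref{lem:rational}, $m_{T_{12}}(N)=0$ and $m_{T_1}(N')=1-1=0$. By \eqref{eq:bound} and \eqref{eq:WQ}, $\nu_W[N]=0$ and $\nu_W[N']=0$. The function $\nu_W$ is additive, which is the content of the Krull--Schmidt theorem here.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:A} and Theorem~\ref{thm:B}(1)}

Write $W_{pq}$ and $T_{pq}$ for the objects $W$ and $T_{12}$ attached to the pair $(p,q)$.

\begin{proposition}\label{prop:coef}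
Let $p\neq q$ and $p'\ne q'$ be primes. Then $\nu_{W_{pq}}\mu_4\big((\delta_{pq})_{\mathbb{C}}\big)=1$, and $\nu_{W_{pq}}\mu_4\big((\delta_{p'q'})_{\mathbb{C}}\big)=0$ if $\{p',q'\}\ne\{p,q\}$.
\end{proposition}

\begin{proof}
The first statement is \eqref{eq:mu4} with Lemmas~\ref{lem:easy} and~\ref{lem:Q}. For the second, choose $r\in\{p,q\}$ with $r\notin\{p',q'\}$, and let $I=\{p,q,p',q'\}$. By Lemma~\ref{lem:Hg}, $SL(V_{r,\mathbb{Q}})$ is a factor of $\mathrm{Hg}_I$. Let $M$ be one of the groups in \eqref{eq:mu4} for the pair $(p',q')$. The computations in Lemmas~\ref{lem:easy} and~\ref{lem:rational} show $M_{\mathbb{Q}}\in\mathcal{T}_{\{p',q'\}}$, so $SL(V_{r,\mathbb{Q}})$ acts trivially on $M_{\mathbb{Q}}$. It acts on $(T_{pq})_{\mathbb{Q}}$ by a sum of copies of $\mathrm{Sym}^2V_{r,\mathbb{Q}}$. So $m_{T_{pq}}(M)=0$ by \eqref{eq:Hg}, while $m_{T_{pq}}(W_{pq})=1$, and \eqref{eq:bound} gives $\nu_{W_{pq}}[M]=0$.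
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
If $c\,D_2(x_p,x_q)\in F^{-1}\mathrm{Mot}(\mathbf{k})$, then Proposition~\ref{prop:detect} applied to $c\,\delta_{pq}$ and Proposition~\ref{prop:coef} give $c=\nu_{W_{pq}}\mu_4\big(c\,(\delta_{pq})_{\mathbb{C}}\big)=0$. This proves the first statement. In particular $D_2(x_p,x_q)\neq0$ in $\mathrm{Mot}(\mathbf{k})$. The defect computed in $\overline{\mathrm{Mot}}(\mathbf{k})$ is the image of the defect computed in $\mathrm{Mot}(\mathbf{k})$, and the projection $\overline{\mathrm{Mot}}(\mathbf{k})\to\mathrm{Mot}(\mathbf{k})/F^{-1}\mathrm{Mot}(\mathbf{k})$ sends it to a nonzero class.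
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
Suppose that a finite sum $\sum_{p'<q'}c_{p'q'}D_2(x_{p'},x_{q'})$ with integer coefficients lies in $F^{-1}\mathrm{Mot}(\mathbf{k})$. By Proposition~\ref{prop:detect}, $\sum c_{p'q'}\,\mu_4\big((\delta_{p'q'})_{\mathbb{C}}\big)=0$. Applying $\nu_{W_{pq}}$ for $p<q$ gives $c_{pq}=0$ by Proposition~\ref{prop:coef}. A relation in $A$ maps to a relation in $\mathrm{Mot}(\mathbf{k})/F^{-1}\mathrm{Mot}(\mathbf{k})$, so the elements are independent in $A$. A nontrivial relation in $A\otimes\mathbb{Q}$ becomes a nontrivial relation in $A$ after multiplication by a nonzero integer, so they are independent in $A\otimes\mathbb{Q}$.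
\end{proof}

\section{From $D_2$ to all axioms}\label{sec:all}

The rest is formal. Adding an integer $a\geq 0$ to the arguments changes the defects in a controlled way: they become polynomials in $a$, and the top coefficient is a rational multiple of a defect in degree two. The multiples are reciprocals of factorials, so we need a defect that is not torsion; this is the reason for the integer $c$ in Theorem~\ref{thm:A}.

\begin{proposition}\label{prop:formal}
Let $A$ be a pre-$\lambda$-ring with $\lambda_t(1)=1+t$, and let $x,y\in A$ satisfy $D_2(x,y)\ne0$ in $A\otimes\mathbb{Q}$. For every $n\ge2$ there is an integer $a\ge0$ with $D_n(x+a,y+a)\neq0$. For all $n,m\ge2$ there are $z\in\{x,y,x+y\}$ and an integer $a\ge0$ with $D_{n,m}(z+a)\ne0$.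
\end{proposition}

For $u,v\in A$ and $m\geq 1$ put
\[
\Pi_t(u,v)=\sum_{n\ge0}P_n(u,v)t^n,\qquad\Lambda^{(m)}_t(u)=\sum_{n\ge0}P_{n,m}(u)t^n,\qquad\Lambda^{(0)}_t(u)=1+t,
\]
and compare these predicted series with the actual ones:
\[
\rho_t(u,v)=\lambda_t(uv)/\Pi_t(u,v),\qquad\theta^{(m)}_t(u)=\lambda_t(\lambda^mu)/\Lambda^{(m)}_t(u)\quad(m\geq 0).
\]
Because $D_1=D_{1,m}=D_{n,1}=0$ and $\lambda_t(1)=1+t$,
\begin{equation}\label{eq:low}
\rho_t(u,v)=1+D_2(u,v)t^2+O(t^3),\quad\theta^{(m)}_t(u)=1+D_{2,m}(u)t^2+O(t^3),\quad\theta^{(0)}_t=\theta^{(1)}_t=1,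
\end{equation}
where $m\geq 1$ in the second formula.

\begin{lemma}\label{lem:alphabets}
For $u,u',v\in A$ and integers $a,m\ge0$:
\begin{enumerate}
\item[(i)] $\Pi_t$ is symmetric, $\Pi_t(u+u',v)=\Pi_t(u,v)\Pi_t(u',v)$ and $\Pi_t(1,v)=\lambda_t(v)$. Hence $\rho_t(u+a,v+a)=\rho_t(u,v)$.
\item[(ii)] $\Lambda^{(2)}_t(u+v)=\Lambda^{(2)}_t(u)\,\Pi_t(u,v)\,\Lambda^{(2)}_t(v)$. Hence $D_{2,2}(u+v)=D_{2,2}(u)+D_{2,2}(v)+D_2(u,v)$.
\item[(iii)] $\Lambda^{(m)}_t(u+a)=\prod_{i=0}^m\Lambda^{(m-i)}_t(u)^{\binom ai}$. Hence $\theta^{(m)}_t(u+a)=\prod_{i=0}^{m-2}\theta^{(m-i)}_t(u)^{\binom ai}$.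
\end{enumerate}
\end{lemma}

\begin{proof}
Assign to $u,u',v$ large alphabets $\xi,\xi',\eta$ with elementary symmetric functions $e_k,e_k',f_k$. The union $\xi\cup\xi'$ has elementary symmetric functions $\sum_ie_ie'_{k-i}$, matching $\lambda^k(u+u')=\sum_i\lambda^iu\,\lambda^{k-i}u'$, and the alphabet of $a$ letters equal to $1$ has elementary symmetric functions $\binom ak=\lambda^k(a)$. For large alphabets the finitely many $e_k,e'_k,f_k$ that occur in a given coefficient are algebraically independent. So an identity between products of the form \eqref{eq:universal} gives, coefficient by coefficient, an identity of polynomials in $e_k,e_k',f_k$, into which we may substitute $\lambda^ku,\lambda^ku',\lambda^kv$.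

(i) The product over $(\xi\cup\xi')\times\eta$ splits into the products over $\xi\times\eta$ and $\xi'\times\eta$, and the product over $\{1\}\times\eta$ is $\prod_j(1+\eta_jt)$. The series $\lambda_t(uv)$ has the same three properties, so $\rho_t$ turns sums in each variable into products and equals $1$ if one variable is $1$.

(ii) A two-element subset of $\xi\cup\eta$ lies in $\xi$, has one letter in each alphabet, or lies in $\eta$. On the other side, $\lambda^2(u+v)=\lambda^2u+uv+\lambda^2v$ gives $\lambda_t(\lambda^2(u+v))=\lambda_t(\lambda^2u)\lambda_t(uv)\lambda_t(\lambda^2v)$. Dividing, $\theta^{(2)}_t(u+v)=\theta^{(2)}_t(u)\rho_t(u,v)\theta^{(2)}_t(v)$; take the coefficient of $t^2$ and use \eqref{eq:low}.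

(iii) An $m$-element subset of the union of $\xi$ with $a$ letters equal to $1$ consists of $i$ of these letters, chosen in $\binom ai$ ways, and an $(m-i)$-element subset of $\xi$. On the other side, $\lambda^m(u+a)=\sum_i\binom ai\lambda^{m-i}u$ gives $\lambda_t(\lambda^m(u+a))=\prod_i\lambda_t(\lambda^{m-i}u)^{\binom ai}$. Divide and drop the factors $\theta^{(1)}_t=\theta^{(0)}_t=1$.
\end{proof}

We now work in the ring $A\otimes\mathbb{Q}$ and write $[t^N]f$ for the coefficient of $t^N$. Let $f\in1+t^r(A\otimes\mathbb{Q})[[t]]$ with $r\ge1$, and let $\varphi\in\mathbb{Q}[a]$ be a polynomial of degree $d$ and leading coefficient $\gamma$ that maps non-negative integers to non-negative integers. In $f^{\varphi(a)}=\sum_i\binom{\varphi(a)}{i}(f-1)^i$ only the terms with $ir\le N$ contribute to $t^N$. Therefore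
\begin{equation}\label{eq:degree}
[t^N]f^{\varphi(a)}\text{ is a polynomial in }a\text{ of degree}\le d\lfloor N/r\rfloor,\qquad[t^N](1+t)^{\varphi(a)}=\frac{\gamma^N}{N!}a^{dN}+\cdots,
\end{equation}
where the dots denote terms of lower degree. A polynomial with coefficients in a $\mathbb{Q}$-vector space that vanishes at all non-negative integers is zero, so it suffices to exhibit one nonzero coefficient.

\begin{proof}[Proof of Proposition~\ref{prop:formal}]
\emph{Product axioms.} Write $\rho_t(x,y)=1+\sum_{j\ge2}\rho_jt^j$, with $\rho_2=D_2(x,y)$. By Lemma~\ref{lem:alphabets}(i), $\lambda_t((x+a)(y+a))=\rho_t(x,y)\Pi_t(x+a,y+a)$, so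
\[
D_n(x+a,y+a)=\sum_{j=2}^n\rho_j\,P_{n-j}(x+a,y+a),\qquad\Pi_t(x+a,y+a)=\Pi_t(x,y)\,\lambda_t(x+y)^a\,(1+t)^{a^2}.
\]
A term of $P_N(x+a,y+a)$ that takes $t^{i}$ from the second factor and $t^{k}$ from the third has $i+k\le N$ and, by \eqref{eq:degree}, degree at most $i+2k$ in $a$. This is less than $2N$ unless $k=N$. So $P_N(x+a,y+a)=a^{2N}/N!+\cdots$. The terms with $j\ge3$ have degree less than $2(n-2)$, and the coefficient of $a^{2(n-2)}$ in $D_n(x+a,y+a)$ is $D_2(x,y)/(n-2)!\neq0$.

\emph{Composition axioms.} By Lemma~\ref{lem:alphabets}(ii) there is $z\in\{x,y,x+y\}$ with $D_{2,2}(z)\ne0$ in $A\otimes\mathbb{Q}$. Fix $n,m\ge2$. From the definition of $\theta^{(m)}_t$,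
\[
D_{n,m}(z+a)=\sum_{j=2}^n[t^j]\theta^{(m)}_t(z+a)\cdot P_{n-j,m}(z+a).
\]
We estimate both factors with Lemma~\ref{lem:alphabets}(iii) and \eqref{eq:degree}; the exponent $\binom ai$ has degree $i$ and leading coefficient $1/i!$.

A term of $P_{N,m}(z+a)$ that takes $t^{N_i}$ from the $i$-th factor, with $\sum_iN_i=N$, has degree at most $\sum_iiN_i$. This is less than $mN$ unless $N_m=N$, and the $m$-th factor is $(1+t)^{\binom am}$. So
\[
P_{N,m}(z+a)=\frac{a^{mN}}{(m!)^N\,N!}+\cdots .
\]
Each $\theta^{(m-i)}_t(z)$ lies in $1+t^2A[[t]]$ and $i\le m-2$, so $[t^j]\theta^{(m)}_t(z+a)$ has degree at most $(m-2)\lfloor j/2\rfloor$. For $j=2$ it equals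
\[
\sum_{i=0}^{m-2}\binom ai D_{2,m-i}(z)=\frac{D_{2,2}(z)}{(m-2)!}\,a^{m-2}+\cdots .
\]
Put $d=m(n-2)+(m-2)$. For $j\ge3$ the $j$-th term has degree at most $m(n-j)+(m-2)\lfloor j/2\rfloor$, and since $\lfloor j/2\rfloor-1\le j-2$,
\[
d-m(n-j)-(m-2)\lfloor j/2\rfloor=m(j-2)-(m-2)\big(\lfloor j/2\rfloor-1\big)\ge2(j-2)>0 .
\]
So only $j=2$ contributes to $a^d$, and the coefficient of $a^d$ in $D_{n,m}(z+a)$ is
\[
\frac{D_{2,2}(z)}{(m!)^{n-2}\,(n-2)!\,(m-2)!}\neq0.\qedhere
\]
\end{proof}

Theorem~\ref{thm:B}(2) also mentions $K_0(\mathrm{Var}_{\mathbf{k}})[\mathbb{L}^{-1}]$. Its pre-$\lambda$-ring structure is $\sigma_n(\mathbb{L}^{-i}x)=\mathbb{L}^{-ni}\sigma_n(x)$, which is well defined because $\sigma_n(\mathbb{L}x)=\mathbb{L}^n\sigma_n(x)$ holds already in $K_0(\mathrm{Var}_{\mathbf{k}})$. We recall why. Both $\sigma_t(\mathbb{L}x)$ and $\sigma_{\mathbb{L}t}(x)$ turn sums into products, so let $x=[Y]$ with $Y$ quasi-projective. Stratify $\mathrm{Sym}^nY$ by the numbers $m_i$ of points of multiplicity $i$. A stratum has class $[Y^\circ/\Gamma]$,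 where $Y^\circ\subset Y^{\sum m_i}$ is the set of tuples of distinct points and $\Gamma=\prod_iS_{m_i}$ acts freely. Its preimage in $\mathrm{Sym}^n(Y\times\mathbb{A}^1)$ has class $[(Y^\circ\times\prod_i(\mathrm{Sym}^i\mathbb{A}^1)^{m_i})/\Gamma]$. Since $\mathrm{Sym}^i\mathbb{A}^1\cong\mathbb{A}^i$ and $\Gamma$ permutes these factors linearly, the quotient is a vector bundle of rank $n$ over $Y^\circ/\Gamma$, and its class is $\mathbb{L}^n[Y^\circ/\Gamma]$.

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
Fix primes $p<q$ and let $x=x_p$, $y=x_q$. By Theorem~\ref{thm:B}(1), $D_2(x,y)\ne0$ in $A\otimes\mathbb{Q}$, so Proposition~\ref{prop:formal} applies. The elements $x+a$, $y+a$, $z+a$ that it provides come from $K_0(\mathrm{Var}_{\mathbf{k}})$. The maps $K_0(\mathrm{Var}_{\mathbf{k}})\to K_0(\mathrm{Var}_{\mathbf{k}})[\mathbb{L}^{-1}]\to\mathrm{Mot}(\mathbf{k})$ are homomorphisms of pre-$\lambda$-rings, so the defects of these elements in the first two rings map to nonzero elements and are nonzero.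
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bittner}
Bittner, \emph{The universal Euler characteristic for varieties of characteristic zero}, Compositio Math. 140 (2004).

\bibitem{EGA}
EGA IV, \S8.

\bibitem{FSS}
Roman Fedorov, Alexander Soibelman, Yan Soibelman, \emph{Motivic Donaldson-Thomas Invariants of Parabolic Higgs Bundles and Parabolic Connections on a Curve}, arXiv:1910.12348 (2019).

\bibitem{Krause}
H. Krause, \emph{Krull--Schmidt categories and projective covers}, Expo. Math. 33 (2015).

\bibitem{Kresch}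
Kresch, \emph{Cycle groups for Artin stacks}, Invent. Math. 138 (1999).

\bibitem{Voisin}
Voisin, \emph{Hodge Theory and Complex Algebraic Geometry I}.

\end{thebibliography}
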